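# Conformal flatness of spacetimes without observer horizons that have an essential conformal group

## 1. Dilations of the Einstein cylinder

Fix $n\ge 3$ and let $M=\mathbb R\times S^{n-1}$ with $g=-dT^2+g_{S^{n-1}}$, where $g_{S^{n-1}}$ is the round metric of curvature $1$. Choose a pole of the sphere and let $\chi\in[0,\pi]$ be the distance to it. With $u=T-\chi$ and $v=T+\chi$ we have, where $0<\chi<\pi$,
$$g=-du\,dv+\sin^2\!\Big(\frac{v-u}{2}\Big)\,g_{S^{n-2}} .$$

For $\lambda>0$ let
$$F_\lambda(u)=\int_0^u\frac{\lambda\,dt}{\cos^2(t/2)+\lambda^2\sin^2(t/2)} .$$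
On $(-\pi,\pi)$ this is $2\arctan(\lambda\tan(u/2))$, as one sees by differentiating. The integrand is positive, even and $2\pi$-periodic, and its integral over a period is $2\pi$. So $F_\lambda$ is an increasing odd diffeomorphism of $\mathbb R$ with $F_\lambda(u+2\pi)=F_\lambda(u)+2\pi$, with $\tan(F_\lambda(u)/2)=\lambda\tan(u/2)$, and with inverse $F_{1/\lambda}$. Define
$$\Phi_\lambda:\ (u,v,\vartheta)\mapsto (F_\lambda(u),F_\lambda(v),\vartheta),\qquad \vartheta\in S^{n-2}.$$
Since $u<v<u+2\pi$ implies $F_\lambda(u)<F_\lambda(v)<F_\lambda(u)+2\pi$, the region $0<\chi<\pi$ is mapped to itself. Write $F=F_\lambda$. Then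
$$\sin\frac{F(v)-F(u)}2=\cos\frac{F(u)}2\cos\frac{F(v)}2\,\lambda\Big(\tan\frac v2-\tan\frac u2\Big)=\lambda\,\frac{\cos\frac{F(u)}2\cos\frac{F(v)}2}{\cos\frac u2\cos\frac v2}\,\sin\frac{v-u}2 ,$$
and $F'(u)=\lambda\cos^2(F(u)/2)/\cos^2(u/2)$. Squaring the first identity gives $\sin^2\frac{F(v)-F(u)}2=F'(u)F'(v)\sin^2\frac{v-u}2$ (by continuity also where a cosine vanishes). Therefore
$$\Phi_\lambda^*g=F_\lambda'(u)F_\lambda'(v)\,g .$$
The map is smooth across $\chi=0$: the new time coordinate $\frac12(F(T-\chi)+F(T+\chi))$ is even in $\chi$ and the new radius $\frac12(F(T+\chi)-F(T-\chi))$ is odd in $\chi$, with quotient by $\chi$ smooth and positive, so in the coordinates $(T,\chi\vartheta)$ everything is smooth. With $\bar\chi=\pi-\chi$ and $F(\cdot+2\pi)=F+2\pi$, the same parity argument works at $\chi=\pi$. The inverse is $\Phi_{1/\lambda}$. So $\Phi_\lambda$ is a conformal diffeomorphism of $M$, and it preserves the time orientation because $F$ is increasing.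

Two features of this example start our story.

First, the point $p$ with $T=0$, $\chi=0$ is fixed by $\Phi_\lambda$, and the conformal factor there is $F_\lambda'(0)^2=\lambda^2$. If some metric $h=\Omega g$ with $\Omega>0$ were preserved by $\Phi_\lambda$, then at $p$ we would get $\Omega(p)\lambda^2 g=\Omega(p)g$, so $\lambda=1$. For $\lambda\ne1$, no rescaling of $g$ turns $\Phi_\lambda$ into an isometry.

Second, let $\lambda\to0$. If $u\in((2m-1)\pi,(2m+1)\pi)$, then $F_\lambda(u)\to2\pi m$. Hence $\Phi_\lambda$ converges, on the open dense set where neither $u$ nor $v$ is an odd multiple of $\pi$, to a locally constant map, and the conformal factor tends to $0$ there. A whole open dense set collapses, although each $\Phi_\lambda$ is a bijection of $M$.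

This $(M,g)$ is conformally flat. Put $U=\tan(u/2)$, $V=\tan(v/2)$, $t=\frac12(U+V)$, $r=\frac12(V-U)$. Then
$$-dt^2+dr^2+r^2g_{S^{n-2}}=-dU\,dV+\tfrac14(V-U)^2g_{S^{n-2}}=\frac{1}{4\cos^2\frac u2\cos^2\frac v2}\,g ,$$
so a neighborhood of $p$ is conformal to a piece of Minkowski space, and by translations in $T$ and rotations so is a neighborhood of every point. In the Minkowski coordinates $\Phi_\lambda$ is the dilation by $\lambda$. Is it an accident that the example is conformally flat?

## 2. A plane wave, and the theorem

Locally, it is an accident. Let $n\ge4$, let $H=(H_{ij})_{1\le i,j\le n-2}$ be a nonzero constant symmetric matrix with trace $0$, and on $\mathbb R^n$ with coordinates $(u,w,x^1,\dots,x^{n-2})$ take the plane wave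
$$g=2\,du\,dw+\sum_{i,j}H_{ij}x^ix^j\,du^2+\sum_i(dx^i)^2 .$$
The map $\varphi_\lambda(u,w,x)=(u,\lambda^2w,\lambda x)$ satisfies $\varphi_\lambda^*g=\lambda^2g$ and fixes all points $(u,0,0)$, so for $\lambda\neq1$ it is not an isometry of any metric $\Omega g$, by the argument above. But $g$ is not conformally flat. On $\{x=0\}$ all first derivatives of the metric coefficients vanish, so there
$$R_{abcd}=\tfrac12(\partial_b\partial_cg_{ad}+\partial_a\partial_dg_{bc}-\partial_a\partial_cg_{bd}-\partial_b\partial_dg_{ac}).$$
Only $g_{uu}$ has nonzero second derivatives, and only in the $x$-directions. So, up to symmetries, the only nonzero components are $R_{uiuj}=-H_{ij}$. Since $g^{uu}=g^{ui}=0$ at $x=0$, the Ricci tensor there has at most the component $R_{uu}=-\operatorname{tr}H=0$. So the Weyl tensor equals the Riemann tensor on $\{x=0\}$ and is not zero.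

The plane wave and the cylinder differ globally. On the cylinder, a future causal curve can be written $(T,z(T))$ with $z$ a $1$-Lipschitz curve in the sphere. If it cannot be extended, $T$ runs through all of $\mathbb R$ (if $T$ stayed bounded above or below, $z$ would converge there). Given any $(T_0,z_0)$, the points of the curve with $T>T_0+\pi$ are in its timelike future, since distances on the sphere are at most $\pi$. So an observer on an inextendible causal curve eventually sees all of $M$, and can eventually be influenced by all of $M$ in the time-reversed sense. In the plane wave this fails: $du=g(\partial_w,\cdot)$ has a strict sign on future timelike vectors, since $\partial_w$ is null. So $u$ is strictly monotone along timelike curves, and the timelike future of the inextendible null line $w\mapsto(0,w,0)$ lies on one side of $\{u=0\}$.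

We now fix the language. Manifolds are smooth, Hausdorff and second countable, and $n=\dim M\ge2$.

**Definition (spacetime, futures).** A spacetime $(M,g)$ is a connected, time-oriented Lorentzian manifold, with $g$ smooth of signature $(-,+,\dots,+)$. It is causal if it has no closed causal curves. $I^+(p)$ (resp. $I^-(p)$) is the set of $q$ such that there is a future-directed (resp. past-directed) timelike curve from $p$ to $q$, and $I^\pm(\gamma)=\bigcup_{p\in\gamma}I^\pm(p)$ for a curve $\gamma$. We write $p\ll q$ for $q\in I^+(p)$, and $p\le q$, or $q\in J^+(p)$, if $p=q$ or there is a future causal curve from $p$ to $q$.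

**Definition (NOH).** $(M,g)$ satisfies the No Observer Horizons condition if $I^+(\gamma)=I^-(\gamma)=M$ for every inextendible causal curve $\gamma$ in $M$.

The Einstein cylinder satisfies the NOH; the plane wave does not.

**Definition (conformal group).** A conformal transformation is a diffeomorphism $\varphi$ of $M$ with $\varphi^*g=\Omega g$, $\Omega$ smooth and positive. They form the group $\mathrm{Conf}(M,g)$. $\mathrm{Conf}^\uparrow(M,g)$ is the subgroup of those that map the future cone to the future cone, and $\mathrm{Isom}^\uparrow(M,h)$ is the group of time-orientation preserving isometries of $(M,h)$.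

**Definition (essential).** A subgroup $G\subset\mathrm{Conf}^\uparrow(M,g)$ is inessential if $G\subset\mathrm{Isom}^\uparrow(M,h)$ for some $h=\Omega g$ with $\Omega$ smooth and positive. Otherwise $G$ is essential.

For example, on $\mathbb R\times S^{n-1}$ with the metric $e^{2T}(-dT^2+g_{S^{n-1}})$, the translation $T\mapsto T+a$ multiplies the metric by $e^{2a}$. Still, the translations form an inessential group, because they preserve $-dT^2+g_{S^{n-1}}$. The dilations $\Phi_\lambda$ of Section 1 form an essential group, so the full $\mathrm{Conf}^\uparrow$ of the Einstein cylinder is essential.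

**Definition (conformally flat).** $(M,g)$ is conformally flat if every point has a neighborhood on which $g$ is conformal to a flat metric.

The following problem comes from Leonardo García-Heveling and Abdelghani Zeghib, "Conformal transformations of spacetimes without observer horizons", arXiv:2505.11148 (2025): prove or disprove that the combination of the NOH and an essential group forces conformal flatness. The answer is that it does.

**Theorem 1.** Let $(M,g)$ be a causal spacetime satisfying the NOH. If $\mathrm{Conf}^\uparrow(M,g)$ is essential, then $(M,g)$ is conformally flat.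

For $n=2$ there is nothing to prove: in null coordinates every Lorentzian surface has the form $-\Omega\,du\,dv$. From now on $n\ge3$, and $(M,g)$ is causal and satisfies the NOH. What the proof uses about the group is that it does not act properly; Section 4 explains why essential implies this.

## 3. Temporal functions, two-jets, proper actions

**Causal structure.** The NOH implies that $(M,g)$ has a compact Cauchy surface; we take this as given. So $M$ is globally hyperbolic, and by Bernal–Sánchez there is a smooth surjective function $T:M\to\mathbb R$ with $dT>0$ on future causal vectors, whose levels $S_t=\{T=t\}$ are Cauchy surfaces. We use these consequences: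

1. The $S_t$ are compact and $M\cong\mathbb R\times S_0$ with $T$ as first factor. Hence every slab $\{a\le T\le b\}$ is compact.
2. $T$ is strictly increasing along future causal curves, and it maps every inextendible causal curve (in particular every maximal null geodesic) onto $\mathbb R$.
3. The relation $\le$ is closed, the relation $\ll$ is open, and $p\le q\ll r$ or $p\ll q\le r$ implies $p\ll r$. Moreover $(J^+(p)\cup J^-(p))\cap S_{T(p)}=\{p\}$, by item 2.

Fix a future timelike field $e_0$ with $g(e_0,e_0)=-1$ and put $g_R=g+2e_0^\flat\otimes e_0^\flat$. This is a Riemannian metric: a $g$-orthonormal frame beginning with $e_0$ is also $g_R$-orthonormal. "Unit", $|\cdot|$, $\operatorname{diam}$ and $\operatorname{dist}$ always refer to $g_R$. Over a slab the unit future causal vectors form a compact set on which $dT>0$. So there is $L$, depending on the slab, with $dT(v)\ge L^{-1}|v|$ for future causal $v$ over the slab. Consequently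

$$\text{a causal curve in the slab along which } T \text{ increases by } d \text{ has } g_R\text{-length at most } Ld. \tag{1}$$

**Two-jets.** A 2-frame at $x\in M$ is the 2-jet $j^2_0f$ of a local diffeomorphism $f$ from a neighborhood of $0\in\mathbb R^n$ to $M$ with $f(0)=x$. They form a bundle $P^2(M)$, on which a diffeomorphism $\varphi$ acts by $\hat\varphi(j^2_0f)=j^2_0(\varphi\circ f)$. Why jets of order two? Near $0$ in flat space with product $\langle\cdot,\cdot\rangle$, the map
$$x\mapsto\frac{x+\langle x,x\rangle b}{1+2\langle b,x\rangle+\langle b,b\rangle\langle x,x\rangle}=x+\langle x,x\rangle b-2\langle b,x\rangle x+O(|x|^3)$$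
is conformal: where $\langle x,x\rangle\neq0$ it is inversion $x\mapsto x/\langle x,x\rangle$, then translation by $b$, then inversion, and the rest follows by continuity. Its 1-jet at $0$ is that of the identity, but its 2-jet is not. So 1-jets do not determine conformal maps. The following standard fact (Kobayashi, *Transformation Groups in Differential Geometry*, Thm I.3.2 and Ch. IV) says that 2-jets do. For $n\ge3$ there is a principal subbundle $P\subset P^2(M)$ with closed structure group, hence a closed submanifold, carrying an absolute parallelism (the components of the normal conformal Cartan connection). Both are invariant under $\hat\varphi$ for all $\varphi\in\mathrm{Conf}(M,g)$. With the $C^\infty$ compact-open topology, $\mathrm{Conf}(M,g)$ is a second countable Lie group acting smoothly on $M$. The subgroup $\mathrm{Conf}^\uparrow(M,g)$ is closed.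

**Lemma 2.** Let $\varphi_k\in\mathrm{Conf}(M,g)$. If the 2-jets of $\varphi_k$ at some point $x$ converge to an invertible 2-jet, then a subsequence of $\varphi_k$ converges in $\mathrm{Conf}(M,g)$.

*Proof.* The plan is to turn the $\varphi_k$ into isometries of a Riemannian manifold, where convergence at one point suffices. Let $u\in P_x$ and let $P_0$ be the component of $P$ containing $u$. By hypothesis $\hat\varphi_k(u)$ converges in $P^2(M)$, hence in the closed subset $P$. Components of $P$ are open, so after discarding finitely many $k$ and renumbering, all $\hat\varphi_k(u)$ lie in one component $P_1$. Then $\hat\varphi_k(P_0)=P_1$ for all $k$, and $G_k=\hat\varphi_1^{-1}\hat\varphi_k$ maps $P_0$ onto itself. Give $P_0$ the Riemannian metric for which the parallelism is orthonormal. Each $G_k$ is an isometry of it, and $G_k(u)$ converges. The isometry group of a connected Riemannian manifold acts properly, so after passing to a subsequence $G_k$ and $G_k^{-1}$ converge in $C^\infty_{loc}$.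

The projection $\pi:P_0\to M$ is a submersion, and it is onto: the structure group acts transitively on fibers and permutes the components of $P$, so two components whose projections meet are translates of each other and have the same projection. The projections of components therefore partition $M$ into open sets, and $M$ is connected. Let $\chi_k=\varphi_1^{-1}\varphi_k$. For local sections $\sigma$ of $P_0$ we have $\chi_k^{\pm1}=\pi\circ G_k^{\pm1}\circ\sigma$. So $\chi_k$ and $\chi_k^{-1}$ converge in $C^\infty_{loc}$, to mutually inverse maps, which are conformal. Hence $\varphi_k=\varphi_1\chi_k$ converges in $\mathrm{Conf}(M,g)$. $\square$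

**Proper actions.** A Lie group $G$ acts properly on $M$ if the map $G\times M\to M\times M$, $(\varphi,x)\mapsto(x,\varphi(x))$, is proper. All spaces here are locally compact and second countable, so a failure is seen on sequences: there are $\varphi_k\in G$ without convergent subsequence and $x_k\to x_*$ with $\varphi_k(x_k)\to y_*$. On the Einstein cylinder take $\varphi_k=\Phi_{1/k}$ and $x_k=p$; the derivative at $p$ tends to $0$, so no subsequence converges. We use the theorem of Palais (Ann. of Math. 73 (1961), Thm 4.3.1): a manifold with a proper smooth action of a Lie group admits an invariant Riemannian metric.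

**Conformal curvature.** For $n=3$ the Cotton tensor is conformally invariant, and it vanishes identically if and only if $g$ is conformally flat. For $n\ge4$ the $(0,4)$ Weyl tensor satisfies $W_{e^{2\omega}g}=e^{2\omega}W_g$, and it vanishes identically if and only if $g$ is conformally flat.

## 4. Essential groups act non-properly

**Lemma 3.** If $G=\mathrm{Conf}^\uparrow(M,g)$ acts properly on $M$, then it is inessential.

*Proof.* Let $k$ be a $G$-invariant Riemannian metric (Palais). Let $h=\Omega g$ be the metric conformal to $g$ whose volume density equals that of $k$; it is unique, since the density of $\Omega g$ is $\Omega^{n/2}$ times that of $g$. For $\varphi\in G$ we have $\varphi^*h=\lambda h$ for some function $\lambda>0$. The density of $\varphi^*h$ is $\lambda^{n/2}\mathrm{vol}_k$, and it is also $\varphi^*\mathrm{vol}_k=\mathrm{vol}_k$. So $\lambda=1$ and $\varphi$ is an isometry of $h$. $\square$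

**Setting.** From now on $\mathrm{Conf}^\uparrow(M,g)$ is essential, hence acts non-properly. So we have
$$\varphi_k\in\mathrm{Conf}^\uparrow(M,g)\ \text{without convergent subsequence in } \mathrm{Conf}(M,g),\qquad x_k\to x_*,\quad \varphi_k(x_k)\to y_* . \tag{2}$$
Put $\psi_k=\varphi_k^{-1}$. This sequence also has no convergent subsequence, and $\psi_k(\varphi_k(x_k))=x_k\to x_*$, so it satisfies the same hypotheses. Write $\varphi_k^*g=e^{2\omega_k}g$ and $\psi_k^*g=e^{2\sigma_k}g$. All of this survives passage to subsequences.

## 5. Compact sets stay in a compact set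

In the plane wave, $\varphi_\lambda$ with $\lambda\to0$ contracts everything toward a line, but the inverse maps push points with $(w,x)\neq 0$ off to infinity. The first use of the NOH is to exclude this.

**Lemma 4.** For each compact $A\subset M$ there is $t$ with $\{T\ge t\}\subset I^+(a)$ for all $a\in A$. The dual statement holds for the past.

*Proof.* First let $A=\{a\}$. If $S_t\subset I^+(a)$ for some $t$, then $\{T\ge t\}\subset I^+(a)$, because a past-inextendible timelike curve from a point of $\{T>t\}$ meets $S_t$. Suppose instead that for every $j\in\mathbb N$ there is $z_j\in S_j\setminus I^+(a)$. Let $c_j$ be an inextendible null geodesic through $z_j$, parametrized so that $c_j(0)\in S_0$ and $c_j'(0)$ is unit and future. The part of $c_j$ in $\{T\le j\}$ lies in $J^-(z_j)$. It avoids $I^+(a)$, since $a\ll c\le z_j$ would give $z_j\in I^+(a)$. Unit null vectors over the compact $S_0$ form a compact set, so after passing to a subsequence $c_j'(0)$ converges to the initial vector of an inextendible null geodesic $\gamma$. For each $s$ in the domain of $\gamma$ we have $c_j(s)\to\gamma(s)$, so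 $T(c_j(s))\le j$ for large $j$ and $c_j(s)\notin I^+(a)$. As $I^+(a)$ is open, $\gamma(s)\notin I^+(a)$. So $a\notin I^-(\gamma)$, contradicting the NOH.

For general $A$, given $a\in A$ pick $a^+\gg a$. The $t$ found for $a^+$ works for every $b\in I^-(a^+)$, because $I^+(a^+)\subset I^+(b)$, and $I^-(a^+)$ is a neighborhood of $a$. Cover $A$ by finitely many such neighborhoods and take the largest $t$. Time reversal gives the dual. $\square$

To compare $T(\varphi_k(z))$ with $T(z)$ we need a way to measure time separation that is invariant under $\mathrm{Conf}^\uparrow$. Write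
$$p\lhd q\quad\text{if}\quad M=I^+(p)\cup I^-(q).$$
This relation is invariant under $\mathrm{Conf}^\uparrow$, and it implies $p\ll q$, because $p\notin I^+(p)$ by causality. On the Einstein cylinder, let $p=(0,p_0)$ and $q=(t,q_0)$. Then $I^+(p)=\{(T,z):T>d(z,p_0)\}$ and $I^-(q)=\{(T,z):T<t-d(z,q_0)\}$, so $p\lhd q$ means $t>\max_z\,(d(z,p_0)+d(z,q_0))$. As $d(z,q_0)=\pi-d(z,-q_0)$, the maximum is $\pi+d(p_0,-q_0)=2\pi-d(p_0,q_0)$, attained at $z=-q_0$. So $p\lhd q$ if and only if $t>2\pi-d(p_0,q_0)$: the relation needs a definite amount of time, at least $\pi$. A chain of many such relations cannot fit in a thin slab. This is true in general.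

**Lemma 5.** Let $\varphi_k\in\mathrm{Conf}^\uparrow(M,g)$, $x_k\to x$ and $\varphi_k(x_k)\to y$. For every compact $K\subset M$, all the sets $\varphi_k(K)$ and $\varphi_k^{-1}(K)$, $k\in\mathbb N$, lie in one compact set.

*Proof.* The hypothesis is symmetric under exchanging $\varphi_k$ and $\varphi_k^{-1}$ (use the points $\varphi_k(x_k)$) and under time reversal. Since slabs are compact, it suffices to bound $T$ from above on $\bigcup_k\varphi_k(K)$.

**Long chains high up.** The set $A=\{\varphi_k(x_k):k\in\mathbb N\}\cup\{y\}$ is compact. By Lemma 4 choose $\tau_1<\tau_2<\cdots$ such that $\{T\ge\tau_1\}\subset I^+(b)$ for all $b\in A$, and $\{T\ge\tau_{m+1}\}\subset I^+(b)$ for all $b\in S_{\tau_m}$. If $T(q)\ge\tau_{m+1}$, then $S_{\tau_m}\subset I^-(q)$, and therefore $\{T\le\tau_m\}\subset I^-(q)$, since future-inextendible timelike curves from points below $S_{\tau_m}$ meet $S_{\tau_m}$. It follows that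

- $b\lhd q$ for $b\in A$ and $q\in S_{\tau_2}$: $\{T\ge\tau_1\}\subset I^+(b)$ and $\{T\le\tau_1\}\subset I^-(q)$;
- $q\lhd q'$ for $q\in S_{\tau_{2m}}$ and $q'\in S_{\tau_{2m+2}}$: $\{T\ge\tau_{2m+1}\}\subset I^+(q)$ and $\{T\le\tau_{2m+1}\}\subset I^-(q')$.

**Pulling the chains back.** Suppose $z_k\in K$ and $T(\varphi_k(z_k))\to\infty$ along a subsequence. For each $N\ge2$ there is $k$ with $T(\varphi_k(z_k))\ge\tau_{2N+1}$, and then, with any $q_m\in S_{\tau_{2m}}$,
$$\varphi_k(x_k)\lhd q_1\lhd q_2\lhd\cdots\lhd q_N\ll\varphi_k(z_k).$$
Apply $\varphi_k^{-1}$ to get $x_k\lhd p_1\lhd\cdots\lhd p_N\ll z_k$. So $T$ increases along the chain, and all $p_m$ lie in the slab between the infimum of $T$ over the $x_k$ and the maximum of $T$ over $K$, which does not depend on $N$ or $k$. Some consecutive pair $p^N\lhd p'^N$ then has $T$-difference $O(1/N)$. As $p^N\ll p'^N$, (1) gives $\operatorname{dist}(p^N,p'^N)=O(1/N)$.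

**The limit is absurd.** Let $N\to\infty$; after passing to a subsequence, $p^N$ and $p'^N$ converge to the same point $p$. Every $w\in M$ lies in $I^+(p^N)\cup I^-(p'^N)$ for all these $N$, hence in one of the two sets for infinitely many $N$. Since $\le$ is closed, $w\in J^+(p)\cup J^-(p)$. But $S_{T(p)}$ has dimension $n-1\ge1$, and no $w\in S_{T(p)}\setminus\{p\}$ is in $J^+(p)\cup J^-(p)$. $\square$

By (2), Lemma 5 applies to our sequence $\varphi_k$ and to $\psi_k$.

## 6. The equation $u''+Qu=0$ along null geodesics

Conformal maps send null geodesics to null geodesics but do not respect affine parameters. A second order linear equation along each null geodesic records what they do respect.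

**Lemma 6.** Let $\varphi$ be a conformal diffeomorphism between open subsets of $M$, $\varphi^*g=e^{2\omega}g$, and let $\gamma$ be a null geodesic with affine parameter $s$. Then $\varphi\circ\gamma$ is a reparametrized null geodesic $\hat\gamma$ with affine parameter $r$, where $dr/ds=\mathrm{const}\cdot e^{2\omega}$. Put $Q_\gamma=\frac1{n-2}\mathrm{Ric}(\gamma',\gamma')$. If $\hat u''+Q_{\hat\gamma}\hat u=0$ (in $r$), then $u(s)=e^{-\omega(\gamma(s))}\hat u(r(s))$ solves $u''+Q_\gamma u=0$.

*Proof.* The map $\varphi$ is an isometry from $\hat g=e^{2\omega}g$ to $g$, so we may compute with $\hat g$ along $\gamma$. Write $\omega(s)=\omega(\gamma(s))$. From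
$$\hat\nabla_XY=\nabla_XY+d\omega(X)Y+d\omega(Y)X-g(X,Y)\nabla\omega$$
we get $\hat\nabla_{\gamma'}\gamma'=2\omega'\gamma'$. So $\gamma$ is a reparametrized $\hat g$-geodesic whose affine parameter $r$ satisfies $r''/r'=2\omega'$, that is, $r'=c\,e^{2\omega}$. Replacing $r$ by a constant multiple $\lambda r$ divides $Q_{\hat\gamma}$ by $\lambda^2$ and does not change which functions along the curve are solutions. So let $c=1$.

For null $X$ the conformal change of the Ricci tensor reads
$$\widehat{\mathrm{Ric}}(X,X)=\mathrm{Ric}(X,X)-(n-2)\big(\nabla^2\omega(X,X)-d\omega(X)^2\big).$$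
Since $\nabla^2\omega(\gamma',\gamma')=\omega''$ and $d\gamma/dr=e^{-2\omega}\gamma'$, this says $e^{4\omega}Q_{\hat\gamma}=Q_\gamma-(\omega''-\omega'^2)$. Now $u'=-\omega'u+e^{\omega}\hat u_r$, and
$$u''=-\omega''u-\omega'(-\omega'u+e^\omega\hat u_r)+\omega'e^\omega\hat u_r+e^{3\omega}\hat u_{rr}=(-\omega''+\omega'^2)u+e^{3\omega}\hat u_{rr}.$$
Finally $e^{3\omega}\hat u_{rr}=-e^{3\omega}Q_{\hat\gamma}\hat u=-e^{4\omega}Q_{\hat\gamma}u=-Q_\gamma u+(\omega''-\omega'^2)u$, so $u''=-Q_\gamma u$. $\square$

Along a null geodesic with a given affine parameter let $u_1,u_2$ be the solutions of $u''+Qu=0$ with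
$$u_1(0)=0,\ u_1'(0)=1,\qquad u_2(0)=1,\ u_2'(0)=0,\qquad\text{so that } u_1'u_2-u_1u_2'=1 .$$
On image geodesics we write $\hat u_i$ or $U_i$. Where $u_2\ne0$, the quotient $p=u_1/u_2$ satisfies $p'=u_2^{-2}>0$.

In Minkowski space $Q=0$, $u_1=s$, $u_2=1$, $p=s$. On the Einstein cylinder, null geodesics are $(s,\text{unit speed great circle})$ and $\mathrm{Ric}(\gamma',\gamma')=n-2$, so $Q=1$, $u_1=\sin s$, $u_2=\cos s$, $p=\tan s$. Along the radial null geodesic $u=0$, $v=2s$, the map $\Phi_\lambda$ sends $s$ to $r=F_\lambda(2s)/2$, that is, $\tan r=\lambda\tan s$. So it is linear in $p$. In general, Lemma 6 says that $\hat u_1/\hat u_2$ is a fractional linear function of $u_1/u_2$. Explicitly, suppose $\varphi\circ\gamma=\hat\gamma\circ r$ with $r(0)=0$. The functions $e^{-\omega}\hat u_i(r(s))$ solve $u''+Q_\gamma u=0$, and comparing values and first derivatives at $0$ gives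
$$e^{-\omega}\hat u_1(r(s))=r'(0)\,B\,u_1,\qquad e^{-\omega}\hat u_2(r(s))=B\,(u_2+\beta u_1),\qquad B=e^{-\omega(\gamma(0))},\quad \beta=-d\omega(\gamma'(0)). \tag{3}$$

## 7. Collapse on an open dense set

On the Einstein cylinder, $\Phi_{\lambda}$ converges for $\lambda\to0$ on an open dense set and its conformal factor tends to $0$ there. We now show this for our sequences, with $C^1$ convergence.

**Lemma 7.** After passing to a subsequence there is an open dense set $E\subset M$ such that on compact subsets of $E$, $|D\varphi_k|$ and $|d\omega_k|$ are bounded uniformly in $k$; $\varphi_k\to f$ in $C^1_{loc}(E)$ for some $C^1$ map $f:E\to M$; and $\omega_k\to-\infty$ pointwise on $E$. Likewise for $\psi_k$ and $\sigma_k$ on an open dense set $E'$, with limit $f':E'\to M$.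

**Step (a): equicontinuity at a dense set of points.** Call $x$ an equicontinuity point of $(\varphi_k)$ if for every $\epsilon>0$ there is a neighborhood $U$ of $x$ with $\operatorname{diam}\varphi_k(U)<\epsilon$ for all $k$. The aim is to find many of these, and the tool is monotonicity along timelike curves. Using a countable base, take countably many future timelike curves $c_i:[0,1]\to M$ such that every nonempty open set contains one of them. The functions $T\circ\varphi_k\circ c_i$ are increasing on $[0,1]$ and, by Lemma 5, bounded uniformly in $k$; so are $T\circ\psi_k\circ c_i$. By Helly's theorem and a diagonal argument we pass to a subsequence for which all of these converge pointwise on $[0,1]$.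

Fix $c=c_i$, and let $t_0\in(0,1)$ be a continuity point of the limit of $T\circ\varphi_k\circ c$. The limit is monotone, so all but countably many $t_0$ qualify. Given $\epsilon>0$ choose $t_-<t_0<t_+$ in $[0,1]$ such that the values of the limit at $t_\pm$ differ by less than $\epsilon$. The set $U=I^+(c(t_-))\cap I^-(c(t_+))$ is an open neighborhood of $c(t_0)$. Each point of $\varphi_k(U)$ lies on a causal curve from $\varphi_k(c(t_-))$ to $\varphi_k(c(t_+))$, and for large $k$ the $T$-values of these two points differ by less than $2\epsilon$. These curves lie in a fixed slab, with constant $L$ as in (1). So each point of $\varphi_k(U)$ has distance at most $2L\epsilon$ from $\varphi_k(c(t_-))$, and $\operatorname{diam}\varphi_k(U)\le4L\epsilon$ for large $k$. For the finitely many remaining $k$, shrink $U$. So $c(t_0)$ is an equicontinuity point. As every nonempty open set contains some $c_i$, these points are dense. The same holds for $(\psi_k)$.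

**Step (b): derivative bounds.** The aim is to upgrade equicontinuity at $x_0$ to bounds on $D\varphi_k$ and $d\omega_k$ near $x_0$. The reason this works is that a fractional linear map without pole on a definite interval, and with bounded values, has bounded coefficients. Let $U_0$ be a relatively compact neighborhood of the equicontinuity point $x_0$, and $K'$ a compact set containing all $\varphi_k(U_0)$ (Lemma 5).

Constants on the image side: the unit null vectors $\hat\eta$ over $K'$ form a compact set. So there is $r_0>0$ such that all geodesics $\gamma_{\hat\eta}$ are defined for $|r|\le r_0$ with $\hat u_2\ge\frac12$ there, and there is $R$ with $|\hat u_1/\hat u_2|\le R$ there. Since $T$ is strictly monotone along $\gamma_{\hat\eta}$, we have $\gamma_{\hat\eta}(\pm r_0)\ne\gamma_{\hat\eta}(0)$, and by compactness there is $\epsilon>0$ with $\operatorname{dist}(\gamma_{\hat\eta}(\pm r_0),\gamma_{\hat\eta}(0))\ge\epsilon$ for all $\hat\eta$.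

Constants on the source side: choose a neighborhood $U\subset U_0$ of $x_0$ with $\operatorname{diam}\varphi_k(U)<\epsilon$ for all $k$, and a smaller neighborhood $U'\Subset U$ of $x_0$, a ball in a chart. By compactness there are $s_0,\rho>0$ such that for all unit null $\xi$ over $U'$: $\gamma_\xi([-s_0,s_0])\subset U$, $u_2\ge\frac12$ there, and $p=u_1/u_2$ takes all values in $[-\rho,\rho]$ on $[-s_0,s_0]$ (recall $p(0)=0$ and $p'=u_2^{-2}$, which is bounded below).

Now let $\varphi=\varphi_k$, $\omega=\omega_k$, let $\xi$ be unit null at $x\in U'$, $\eta=D\varphi(\xi)$ and $\hat\eta=\eta/|\eta|$. Then $\varphi(\gamma_\xi(s))=\gamma_{\hat\eta}(r(s))$ with $r$ increasing, $r(0)=0$, $r'(0)=|\eta|$. For $|s|\le s_0$ we have $|r(s)|<r_0$: otherwise, by continuity, $r(s)=\pm r_0$ for some such $s$, and then $\gamma_{\hat\eta}(\pm r_0)\in\varphi(U)$ would be at distance less than $\epsilon$ from $\varphi(x)=\gamma_{\hat\eta}(0)$. Dividing the two equations in (3), we get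
$$\frac{\hat u_1}{\hat u_2}(r(s))=\frac{|\eta|\,p}{1+\beta p},\qquad 1+\beta p>0\quad\text{for } |p|\le\rho,\qquad \beta=-d\omega(\xi).$$
The positivity holds because $B(u_2+\beta u_1)=e^{-\omega}\hat u_2(r(s))>0$ and $Bu_2>0$. Taking $p=\pm\rho$ gives $|d\omega(\xi)|=|\beta|\le1/\rho$. Taking $p=\rho/2$ gives
$$|\eta|\,\frac\rho2\le R\Big(1+\beta\frac\rho2\Big)\le\frac32R,\qquad\text{so}\quad |D\varphi(\xi)|\le\frac{3R}\rho .$$
Unit vectors are combinations of unit null vectors with uniformly bounded coefficients: in a frame $(e_0,e_1,\dots,e_{n-1})$ orthonormal for $g$ and $g_R$, the vectors $(e_0\pm e_i)/\sqrt2$ are unit null and span. So $|D\varphi_k|$ and $|d\omega_k|$ are bounded on $U'$ uniformly in $k$. In particular the $\varphi_k$ are uniformly Lipschitz on $U'$, and all points of $U'$ are equicontinuity points. Thus the set $E$ of equicontinuity points is open, it is dense by (a), and the bounds hold on its compact subsets.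

**Step (c): $C^1$ convergence.** The aim is a bound on second derivatives. By Arzelà–Ascoli and Lemma 5, after passing to a subsequence $\varphi_k\to f$ locally uniformly on $E$. Near $x\in E$ use charts at $x$ and $f(x)$. As $\varphi=\varphi_k$ is an isometry from $e^{2\omega}g$ to $g$, with $\omega=\omega_k$,
$$\partial_b\partial_c\varphi^\alpha=\hat\Gamma^a_{bc}\,\partial_a\varphi^\alpha-\Gamma^\alpha_{\beta\gamma}(\varphi)\,\partial_b\varphi^\beta\partial_c\varphi^\gamma,\qquad \hat\Gamma^a_{bc}=\Gamma^a_{bc}+\delta^a_b\partial_c\omega+\delta^a_c\partial_b\omega-g_{bc}g^{ad}\partial_d\omega .$$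
By (b) the right side is bounded near $x$ uniformly in $k$. By Arzelà–Ascoli every subsequence has a further subsequence that converges in $C^1$ near $x$, necessarily to $f$. So $f$ is $C^1$ and $\varphi_k\to f$ in $C^1_{loc}(E)$.

**Step (d): the conformal factors tend to zero.** Suppose $\omega_k(x)\not\to-\infty$ for some $x\in E$. In orthonormal frames $|\det D\varphi_k(x)|=e^{n\omega_k(x)}$, which along a subsequence is bounded below by a positive constant. By (b) and (c), the first and second derivatives of $\varphi_k$ at $x$ are bounded. So the 2-jets at $x$ subconverge to an invertible 2-jet, and by Lemma 2 a subsequence of $\varphi_k$ converges, contradicting (2). The arguments (b)–(d) apply verbatim to $\psi_k$. $\square$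

## 8. Adapted frames and the rank of the limit

Let $x\in E$ and write $\omega_k$ for $\omega_k(x)$. Then $D\varphi_k(x)$ is $e^{\omega_k}$ times a time-orientation preserving linear Lorentz isometry. The Cartan decomposition of $O^\uparrow(1,n-1)$ writes each element as $k_1\,b(a)\,k_2$ with $k_1,k_2\in O(n-1)$ acting on the spatial coordinates and $b(a)$, $a\ge0$, the boost $e_0\mapsto\cosh a\,e_0+\sinh a\,e_1$, $e_1\mapsto\sinh a\,e_0+\cosh a\,e_1$. This boost multiplies $(e_0\pm e_1)/\sqrt2$ by $e^{\pm a}$. Apply the decomposition in frames at $x$ and $\varphi_k(x)$ that are orthonormal for both $g$ and $g_R$ and begin with $e_0$, and absorb $k_2$ and $k_1$ into these frames. We obtain $a_k\ge0$ and frames $(\ell_k,\nu_k,e_{i,k})_{2\le i\le n-1}$ at $x$ and $(\ell_k',\nu_k',e_{i,k}')$ at $\varphi_k(x)$, of the form $\ell,\nu=(e_0\pm e_1)/\sqrt2$ with $(e_0,e_1,\dots,e_{n-1})$ orthonormal for $g$ and $g_R$, such that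
$$D\varphi_k\,\ell_k=e^{\omega_k+a_k}\ell_k',\qquad D\varphi_k\,e_{i,k}=e^{\omega_k}e_{i,k}',\qquad D\varphi_k\,\nu_k=e^{\omega_k-a_k}\nu_k'. \tag{4}$$
In such frames $\ell,\nu$ are future null, $g(\ell,\nu)=-1$, $|\ell|=|\nu|=1$, and the $e_i$ are orthonormal and orthogonal to $\ell,\nu$.

By Lemma 7, $e^{\omega_k+a_k}=|D\varphi_k\ell_k|$ is bounded and $\omega_k\to-\infty$. Pass to a subsequence, depending on $x$, along which the frames converge to frames $(\ell,\nu,e_i)$ at $x$ and $(\ell',\nu',e_i')$ at $f(x)$, and $e^{\omega_k+a_k}\to\kappa\in[0,\infty)$. Since $\varphi_k\to f$ in $C^1$ near $x$,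
$$Df(x)\ell=\kappa\,\ell',\qquad Df(x)e_i=0,\qquad Df(x)\nu=0. \tag{5}$$
So $f$ has rank $0$ or $1$. For the dilations $\Phi_\lambda$, $\lambda\to0$, the limit is locally constant, so $\kappa=0$. In the plane wave, at points with $w=0$, $x=0$, choose the time orientation with $\ell=\partial_u$ future and put $\nu=-\partial_w$. Then $\varphi_\lambda$ multiplies $\ell,e_i,\nu$ by $1,\lambda,\lambda^2$. This is the form (4) with $e^{\omega}=\lambda$, $e^{a}=\lambda^{-1}$, so $\kappa=1$. The limit is $f(u,w,x)=(u,0,0)$, of rank one, with image a null geodesic.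

## 9. The Cotton tensor dies, one type of Weyl component survives

The sensible thing to try is to evaluate an invariant tensor in the frames (4) and let the contraction kill it. Give a component of a tensor the weight $w=\#\ell-\#\nu$ of its indices.

**Proof of Theorem 1 for $n=3$.** The Cotton tensor $\mathrm{Cot}_{abc}$, antisymmetric in $b,c$, satisfies $\varphi_k^*\mathrm{Cot}=\mathrm{Cot}$. By (4), for $x\in E$ a component of weight $w$ in the frame $(\ell_k,\nu_k,e_{2,k})$ satisfies
$$\mathrm{Cot}_{\dots}(x)=e^{3\omega_k+wa_k}\,\mathrm{Cot}'_{\dots}(\varphi_k(x)),$$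
where the prime denotes the same component in the frame at $\varphi_k(x)$. These are bounded, because the points $\varphi_k(x)$ and the frames stay in a compact set. By antisymmetry, $\ell$ occurs at most twice in a nonzero component, so $w\le2$ and, as $a_k\ge0$,
$$e^{3\omega_k+wa_k}\le e^{\omega_k}\big(e^{\omega_k+a_k}\big)^2\to0 .$$
In the limit frame all components vanish, so $\mathrm{Cot}=0$ on $E$. As $E$ is dense, $\mathrm{Cot}=0$ on $M$, and $(M,g)$ is conformally flat.

**The case $n\ge4$.** Now $\varphi_k^*W=e^{2\omega_k}W$, so for $x\in E$
$$W_{\dots}(x)=e^{-2\omega_k}e^{4\omega_k+wa_k}\,W'_{\dots}(\varphi_k(x))=e^{2\omega_k+wa_k}\,W'_{\dots}(\varphi_k(x)),$$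
with bounded $W'_{\dots}(\varphi_k(x))$. The tensor $W$ is antisymmetric in each of its two index pairs, so each pair contains at most one $\ell$. Hence $w\le2$, and $w=2$ occurs only for $W(\ell,e_i,\ell,e_j)$, up to symmetries. For $w\le1$ we have $e^{2\omega_k+wa_k}\le e^{\omega_k}e^{\omega_k+a_k}\to0$. For $w=2$ the factor is $(e^{\omega_k+a_k})^2\to\kappa^2$. So in the limit frames
$$\text{all components of }W(x)\text{ vanish except}\quad W(\ell,e_i,\ell,e_j)=\kappa^2\,W_{f(x)}(\ell',e_i',\ell',e_j'). \tag{6}$$

This is exactly where the approach stops. If $\kappa=0$ we are done at $x$. If $\kappa>0$, (6) only says that $W(x)$ has a special form and that $f(x)$ carries Weyl curvature too. No pointwise argument of this kind can do better: in the plane wave, $\kappa=1$ and $W(\ell,e_i,\ell,e_j)=R_{uiuj}=-H_{ij}\neq0$ survives.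

What the plane wave does not have is control of the inverse maps. In our situation $\psi_k$ also stays bounded, also converges, and also collapses an open dense set, in directions dictated by the Weyl tensor. The idea is to shoot null geodesics from the points $f(x)$, in all directions other than the image of $Df(x)$. Under $\psi_k$ such a geodesic starts with enormous speed, but it must stay in a compact set. A fractional linear parameter change that starts very fast and stays bounded must then become very slow, as the flat case $u_1=r$, $u_2=1$ shows. Let $s(r)=\Lambda r/(1+\beta r)$ be increasing on $[0,q]$, with $s'(0)=\Lambda$ and $s(q)\le s_+$. Then $1+\beta q\ge\Lambda q/s_+$, so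
$$s'(q)=\frac{\Lambda}{(1+\beta q)^2}\le\frac{s_+^2}{\Lambda q^2},$$
which tends to $0$ as $\Lambda\to\infty$. So the velocity of the geodesic at parameter $q$ is killed by the limit of $D\psi_k$, and the Weyl tensor will tell us that only one null direction at each point can be killed. Too many geodesics through $f(x)$ will compete for this one direction.

For the rest of the notes $n\ge4$, and we suppose for contradiction that the open set $O=\{W\ne0\}$ is nonempty.

## 10. The null line annihilating $W$

This section attaches to each point of $O$ a null line that depends only on $W$, and identifies the kernels of $Df$ and $Df'$ with it.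

**Lemma 8.** For each $x\in O$ there is exactly one null line $N(x)\subset T_xM$ with $W(m,\cdot,\cdot,\cdot)=0$ for $m\in N(x)$. The line field $N$ is continuous on $O$. If $x\in O\cap E$ and $(\ell,\nu,e_i)$ is a limit frame as in (6), then $N(x)=\mathbb R\nu$.

*Proof.* First, for every $x\in O$ there is a frame $(\ell,\nu,e_i)$ of the type of Section 8 in which only the components $W(\ell,e_i,\ell,e_j)$ (up to symmetries) are nonzero. For $x\in O\cap E$ this is (6). For general $x$, take such frames at points of $O\cap E$ tending to $x$. The frames are bounded for $g_R$, so they subconverge to a frame of the same type at $x$, and the vanishing of components passes to the limit.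

In such a frame $W(\nu,\cdot,\cdot,\cdot)=0$. Let $m=\alpha\ell+\sum_i\beta^ie_i+\delta\nu$ be null and not proportional to $\nu$. Nullity means $2\alpha\delta=\sum_i(\beta^i)^2$, so $\alpha=0$ would force all $\beta^i=0$ and $m\parallel\nu$. Hence $\alpha\ne0$. Since $W(e_k,e_i,\ell,e_j)=0$ and $W(\nu,\cdot,\cdot,\cdot)=0$, we get $W(m,e_i,\ell,e_j)=\alpha W(\ell,e_i,\ell,e_j)$. If $m$ annihilated $W$, all these would vanish and $W(x)=0$, which is false. So $\mathbb R\nu$ is the only null line that annihilates $W(x)$.

For continuity, let $x_m\to x\in O$. A limit of lines $N(x_m)$ is a null line that annihilates $W(x)$, so it is $N(x)$. Null directions over a compact set form a compact set, so $N(x_m)\to N(x)$. $\square$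

**Kernels and images.** Let $x\in O\cap E$. Since $W(x)\neq0$, (6) gives $\kappa>0$ and $f(x)\in O$. By (5) the kernel of $Df(x)$ is the span of $\nu$ and the $e_i$, which is $\nu^\perp$. With Lemma 8,
$$\ker Df(x)=N(x)^\perp,\qquad \operatorname{im}Df(x)=\mathbb R\ell'\ \text{ (a null line)}. \tag{7}$$
Moreover $a_k\to\infty$ along the subsequence chosen for $x$, because $\omega_k\to-\infty$ and $\omega_k+a_k\to\log\kappa$. All of Sections 8 and 9 applies to $\psi_k$ as well. At $z\in O\cap E'$ the adapted frames of $\psi_k$ have their own $\nu$, but it spans the unique null line annihilating $W(z)$, so the same line field appears: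
$$\ker Df'(z)=N(z)^\perp\qquad\text{for } z\in O\cap E'. \tag{8}$$

In the plane wave at $x=0$, $N$ is spanned by $\partial_w$, and $\ker Df=\ker du=\partial_w^\perp$, in agreement with (7). Nothing corresponds to (8) there, since the inverses diverge.

## 11. Null geodesics that leave $f(x)$

**Lemma 9.** Let $x\in O\cap E$, $y=f(x)$, and let $\xi'$ be a future null vector at $y$ with $\xi'\notin\operatorname{im}Df(x)$. Let $\gamma_{\xi'}$ be the geodesic with initial vector $\xi'$, and let $q>0$ be in its domain and such that $u_1>0$ on $(0,q]$ along $\gamma_{\xi'}$. If $z=\gamma_{\xi'}(q)\in O\cap E'$, then $\gamma_{\xi'}'(q)\in N(z)$.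

**Step 1: large initial speed.** We compute $D\psi_k$ on vectors close to $\xi'$. Use the subsequence and the frames chosen for $x$, and write $\xi'=\alpha\ell'+\sum_ib^ie_i'+\delta\nu'$. Since $\xi'$ is future null and not proportional to $\ell'$, we have $\delta=-g(\xi',\ell')>0$. Put $y_k=\varphi_k(x)\to y$ and
$$\xi_k'=\alpha\ell_k'+\sum_ib^ie_{i,k}'+\delta\nu_k'\in T_{y_k}M .$$
This vector is null, and $\xi_k'\to\xi'$. Inverting (4),
$$D\psi_k(\xi_k')=\Lambda_k\zeta_k,\qquad \Lambda_k=e^{a_k-\omega_k}\to\infty,\qquad \zeta_k=\delta\nu_k+e^{-a_k}\sum_ib^ie_{i,k}+e^{-2a_k}\alpha\ell_k\to\delta\nu ,$$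
because $a_k\to\infty$. Let $Z_k$ and $Z$ be the inextendible null geodesics from $x$ with initial vectors $\zeta_k$ and $\delta\nu$ and affine parameter $s$, and let $U_1,U_2$ be the solutions along $Z_k$. For large $k$, $\gamma_{\xi_k'}$ is defined on $[0,q]$, and
$$\psi_k(\gamma_{\xi_k'}(\cdot))=Z_k(s_k(\cdot)),\qquad s_k\ \text{increasing},\quad s_k(0)=0,\quad s_k'(0)=\Lambda_k .$$

**Step 2: a bound for the final speed.** The aim is to bound $s_k'(q)$. Apply (3) to $\psi_k$, with $\psi_k^*g=e^{2\sigma_k}g$. Along $\gamma_{\xi_k'}$,
$$e^{-\sigma_k}U_1(s_k)=\Lambda_kB_ku_1,\qquad e^{-\sigma_k}U_2(s_k)=B_k(u_2+\beta_ku_1),\qquad B_k=e^{-\sigma_k(y_k)}>0,\quad\beta_k\in\mathbb R .$$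
Hence $U_2+iU_1$ at $s_k$ and $(u_2+\beta_ku_1)+i\Lambda_ku_1$ have the same argument. In general $\arg(a+ib)$ has derivative $(b'a-ba')/(a^2+b^2)$. On the left the numerator is $s_k'\,(U_1'U_2-U_1U_2')=s_k'$. On the right it is $\Lambda_k\big(u_1'(u_2+\beta_ku_1)-u_1(u_2'+\beta_ku_1')\big)=\Lambda_k$. So at parameter $q$
$$\frac{s_k'(q)}{(U_1^2+U_2^2)(s_k(q))}=\frac{\Lambda_k}{(u_2+\beta_ku_1)^2+\Lambda_k^2u_1^2}\le\frac1{\Lambda_k\,u_1(q)^2}\longrightarrow0, \tag{9}$$
since $u_1(q)$ along $\gamma_{\xi_k'}$ converges to its value along $\gamma_{\xi'}$, which is positive.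

**Step 3: the parameter $s_k(q)$ stays bounded.** This is where bounded orbits are needed again. Let $z_k=\gamma_{\xi_k'}(q)\to z$. By Lemma 5 for the compact set $\{z_k\}\cup\{z\}$ there is $t_1$ with $T(\psi_k(z_k))\le t_1$ for all $k$, and $\psi_k(z_k)=Z_k(s_k(q))$. As $T\circ Z$ is onto $\mathbb R$ and increasing, there is $s_+>0$ in the domain of $Z$ with $T(Z(s_+))>t_1$. For large $k$, $Z_k$ is defined on $[0,s_+]$ and $T(Z_k(s_+))>t_1$, so $0<s_k(q)<s_+$.

**Step 4: the conclusion.** On $[0,s_+]$ the vectors $Z_k'$ and the functions $U_1,U_2$ are bounded uniformly in $k$, because $Z_k\to Z$. So (9) gives $s_k'(q)\to0$, and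
$$D\psi_k\big(\gamma_{\xi_k'}'(q)\big)=s_k'(q)\,Z_k'(s_k(q))\to0 .$$
Since $z\in E'$ and $\psi_k\to f'$ in $C^1$ near $z$, the left side converges to $Df'(z)\gamma_{\xi'}'(q)$, which is therefore $0$. By (8), the null vector $\gamma_{\xi'}'(q)$ lies in $N(z)^\perp$. The only null line in $N(z)^\perp$ is $N(z)$ itself. $\square$

## 12. Too many null directions at one point

Lemma 9 needs the endpoint $z$ to be in $E'$, which is only open and dense. From a single point $f(x)$ the null geodesics sweep out only a hypersurface, which could miss $E'$. So we move $f(x)$ along a curve and sweep out an open set.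

**Step 1: a curve of base points.** Pick $x_0\in O\cap E$, which is possible since $O$ is open and nonempty and $E$ is dense. As $N$ is continuous and $O\cap E$ is open, there is a smooth curve $c:(-\theta_0,\theta_0)\to O\cap E$ with $c(0)=x_0$ and $c'(\theta)\notin N(c(\theta))^\perp$ for all $\theta$: choose $c'(0)$ outside the hyperplane $N(x_0)^\perp$ and shrink $\theta_0$. Let $y(\theta)=f(c(\theta))$. This is a $C^1$ curve, it lies in $O$ by Section 10, and by (7) the vector $y'(\theta)=Df(c'(\theta))$ is nonzero and null and spans $\operatorname{im}Df(c(\theta))$.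

**Step 2: the sweeping map.** Near $y(0)$ choose a smooth $g$-orthonormal frame $(b_0,b_1,\dots,b_{n-1})$ with $b_0$ future timelike, and put $\xi(\cdot,v)=b_0+\sum_{i=1}^{n-1}v^ib_i$ for $v\in S^{n-2}$. These vectors represent each future null direction exactly once. Let $v_0(\theta)$ be the unique element of $S^{n-2}$ with $y'(\theta)\parallel\xi(y(\theta),v_0(\theta))$; it depends continuously on $\theta$, after shrinking $\theta_0$. Set
$$F(\theta,v,q)=\exp_{y(\theta)}\big(q\,\xi(y(\theta),v)\big)$$
for $\theta,q$ near $0$. This is a $C^1$ map, and its domain has dimension $1+(n-2)+1=n$.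

We want $F$ to be a local diffeomorphism for small $q>0$. In local coordinates write $\mathcal E(y,X)=\exp_yX$. For $w\in T_vS^{n-2}$,
$$\frac1q\,\partial_wF=D_X\mathcal E\big(y(\theta),q\xi\big)\Big(\sum_iw^ib_i\Big).$$
So $\partial_qF$, $\frac1q\partial_wF$ and $\partial_\theta F$ extend continuously to $q=0$, with values $\xi$, $\sum_iw^ib_i$ and $y'(\theta)$. The vectors $\xi$ and $\sum_iw^ib_i$ with $w\perp v$ are orthogonal to $\xi$ and span a space of dimension $n-1$, so they span $\xi^\perp$. If $v\ne v_0(\theta)$, the null vector $y'(\theta)$ is not proportional to the null vector $\xi$, so $y'(\theta)\notin\xi^\perp$. Hence for $v\neq v_0(\theta)$ the $n$ vectors are a basis at $q=0$, and by continuity nearby.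

**Step 3: applying Lemma 9 on a dense set.** Let $v_1\in S^{n-2}$ with $v_1\ne v_0(0)$. By Step 2 there are $\theta_1,q_1>0$ and an open neighborhood $V_1$ of $v_1$ such that on $D=(-\theta_1,\theta_1)\times V_1\times(0,q_1)$ we have $v\ne v_0(\theta)$, $F$ is a local $C^1$-diffeomorphism, and $F(D)\subset O$ (as $y(0)\in O$). In addition we can arrange that $u_1>0$ on $(0,q_1)$ along each geodesic $q\mapsto F(\theta,v,q)$ with $(\theta,v)\in(-\theta_1,\theta_1)\times V_1$, because $u_1(0)=0$, $u_1'(0)=1$ and $u_1'$ depends continuously on all variables.

Since $F$ is open on $D$ and $E'$ is dense, every nonempty open subset of $D$ has an image that meets $E'$. So $F^{-1}(E')$ is dense in $D$. At a point $(\theta,v,q)\in D$ with $F(\theta,v,q)\in E'$, apply Lemma 9 with $x=c(\theta)$ and $\xi'=\xi(y(\theta),v)$, which is not in $\operatorname{im}Df(c(\theta))=\mathbb Ry'(\theta)$. The result is $\partial_qF\in N(F)$ at that point. By continuity of $N$ on $O$ and of $\partial_qF$, it holds on all of $D$.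

**Step 4: the contradiction.** Put $\theta=0$, $v=v_1$ and let $q\to0$. Then $F\to y(0)\in O$ and $\partial_qF\to\xi(y(0),v_1)$, so by continuity of $N$ at $y(0)$,
$$\xi(y(0),v_1)\in N(y(0)).$$
This holds for every $v_1\in S^{n-2}\setminus\{v_0(0)\}$, an infinite set because $n\ge4$. The vectors $\xi(y(0),v_1)$ span pairwise different lines, but $N(y(0))$ is a single line. This is a contradiction.

So $O=\emptyset$, that is, $W\equiv0$. Since $n\ge4$, $(M,g)$ is conformally flat. Together with the trivial case $n=2$ and the case $n=3$ of Section 9, this proves Theorem 1. $\blacksquare$
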